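# Two binary tree patterns that are avoided equally often but not contained equally often

## Avoiding-equivalence without enumerating-equivalence: Theorems A and B

A binary tree pattern is a full binary tree whose leaves, written $L$, are blanks. For a pattern $t$, let $\mathrm{Av}_t(x)$ count the trees without a copy of $t$ by number of vertices, and let $\mathrm{En}_t(x,y)$ count all trees by number of vertices (variable $x$) and number of copies of $t$ (variable $y$). Exact definitions follow right after the two theorems.

Write $\bullet_1=(L,L)$. For bits $c_1,c_2$ let $C_{c_1c_2}=(\lambda_1,(\lambda_2,L))$, where $\lambda_j=\bullet_1$ if $c_j=1$ and $\lambda_j=L$ if $c_j=0$. Given $(R_1,\dots,R_7)$, put $P_7=(L,R_7)$ and $P_i=(P_{i+1},R_i)$ for $1\le i\le 6$; the resulting pattern is $(P_1,L)$. Let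

* $s$ be the pattern with $(R_1,\dots,R_7)=(C_{11},C_{11},C_{01},C_{00},C_{01},C_{11},C_{11})$,
* $t$ be the pattern with $(R_1,\dots,R_7)=(C_{11},C_{11},C_{01},C_{00},C_{10},C_{11},C_{11})$.

They differ only in $R_5$.

**Theorem A.** $\mathrm{Av}_s=\mathrm{Av}_t$, but
$$\mathrm{En}_s(x,y)-\mathrm{En}_t(x,y)=y(y-1)^2x^{91}+(\text{higher powers of }x).$$
Hence the conjecture "avoiding-equivalent patterns are enumerating-equivalent" is false.

**Theorem B.** For all $M,\kappa\ge1$ there are $\kappa+1$ patterns, all of the same size, such that for any two of them, suitably ordered as $s,t$: every coefficient of $\mathrm{En}_s-\mathrm{En}_t$ (as a power series in $x$) is divisible by $y^M(y-1)^2$ in $\mathbb Z[y]$, and the first nonzero coefficient equals $y^M(y-1)^2$. Consequently, for all sizes and all $c<M$ the numbers of trees with exactly $c$ copies agree. For $c=M$ they do not all agree. For $y_0\in\mathbb C$, $\mathrm{En}_s(x,y_0)=\mathrm{En}_t(x,y_0)$ if and only if $y_0\in\{0,1\}$.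

The conjecture comes from Eric S. Rowland, "Pattern avoidance in binary trees", arXiv:0809.0488 (2008). Here are the definitions behind it.

**Definition (trees, patterns, copies).** A *binary tree* is either a single vertex (a leaf) or an ordered pair $(T_l,T_r)$ of binary trees, meaning a root with left subtree $T_l$ and right subtree $T_r$. A *pattern* is a binary tree whose leaves are regarded as blanks $L$. The pattern $L$ matches every tree; the pattern $(t_l,t_r)$ matches $T$ if and only if $T=(T_l,T_r)$ is not a single vertex, $t_l$ matches $T_l$ and $t_r$ matches $T_r$. A *copy* of $t$ in $T$ is a vertex $v$ of $T$ such that $t$ matches the subtree of $T$ rooted at $v$. Copies may overlap. $T$ *avoids* $t$ if it contains no copy of $t$.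

**Definition (the two series and the two equivalences).**
$$\mathrm{Av}_t(x)=\sum_{T\text{ avoids }t}x^{\#\text{vertices of }T},\qquad \mathrm{En}_t(x,y)=\sum_T x^{\#\text{vertices of }T}\,y^{\#\text{copies of }t\text{ in }T}.$$
Patterns $s,t$ are *avoiding-equivalent* if $\mathrm{Av}_s=\mathrm{Av}_t$, and *enumerating-equivalent* if $\mathrm{En}_s=\mathrm{En}_t$.

Since $\mathrm{Av}_t(x)=\mathrm{En}_t(x,0)$, enumerating-equivalent patterns are avoiding-equivalent. The conjecture asserts the converse: if for each size the two patterns are avoided by equally many trees, then for each size and each $c$ they occur exactly $c$ times in equally many trees.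

Theorem A says how this fails. Expand $y(y-1)^2=y-2y^2+y^3$. For trees with fewer than $91$ vertices the distributions of the number of copies of $s$ and of $t$ are identical. Among trees with $91$ vertices, there is one more tree with exactly one copy of $s$ than with exactly one copy of $t$; for exactly two copies there are two fewer; for exactly three copies there is one more; for every other number of copies there are equally many. Theorem B pushes the first disagreement from $c=1$ to $c=M$ for any prescribed $M$. We shall see that Theorem A is its case $M=\kappa=1$.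

## Trees as sets of words, and the patterns with at most three internal vertices

Identify a tree, or a pattern, with its set of internal vertices. An internal vertex is named by the path from the root to it, a word in $\{0,1\}^*$ with $0$ for left and $1$ for right. So a tree is a finite prefix-closed subset of $\{0,1\}^*$. A leaf, or the blank $L$, is $\emptyset$; $\bullet_1=\{\varepsilon\}$; and a pattern $p$ matches $T$ if and only if $p\subseteq T$. We write $|T|$ for the number of internal vertices; the number of vertices is then $2|T|+1$.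

*Example.* The pattern $((L,L),L)$ is $\{\varepsilon,0\}$. The tree $\{\varepsilon,0,00\}$ contains two overlapping copies of it, at $\varepsilon$ and at $0$.

Fix a nonempty pattern $\tau=(\tau_l,\tau_r)$ and let $cp(T)$ be the number of copies of $\tau$ in $T$. Put $y=1+u$. For every pattern $p$ let
$$W_p=\sum_{T\supseteq p}z^{|T|}(1+u)^{cp(T)}\in\mathbb Z[u][[z]],\qquad F=W_\emptyset .$$
Then $\mathrm{En}_\tau(x,y)=x\,F(x^2,u=y-1)$. In particular $y=0$ corresponds to $u=-1$, and $y=1$ to $u=0$.

**Splitting at the root.** For $p=(p_l,p_r)\ne\emptyset$,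
$$W_p=z\big(W_{p_l}W_{p_r}+u\,W_{p_l\cup\tau_l}W_{p_r\cup\tau_r}\big).\tag{1}$$
Indeed, $T=(T_l,T_r)$ contains $p$ if and only if $T_l\supseteq p_l$ and $T_r\supseteq p_r$. Also $cp(T)=cp(T_l)+cp(T_r)+\chi$, where $\chi=1$ if $\tau_l\subseteq T_l$ and $\tau_r\subseteq T_r$, and $\chi=0$ otherwise. Since $(1+u)^\chi=1+u\chi$, the sum splits into the two products.

Now the small cases. Among trees with $|\tau|$ internal vertices only $\tau$ itself contains $\tau$, and no smaller tree does. So $\mathrm{Av}_\tau$ first deviates from the series of all trees at size $|\tau|$, and avoiding-equivalent patterns have the same size. Reflecting left and right shows that a pattern and its mirror image are always enumerating-equivalent. There is one pattern with one internal vertex, and the two with two internal vertices are mirror images. With three, up to reflection, we have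
$$\{\varepsilon,0,00\},\qquad \{\varepsilon,0,01\},\qquad\{\varepsilon,0,1\}.$$

*For $\{\varepsilon,0,00\}$:* a tree avoids it exactly when its left spine has at most two internal vertices and the right subtrees hanging there avoid it, so at $u=-1$ we get $F=1+zF+z^2F^2=1+z+2z^2+4z^3+9z^4+\cdots$.

*For $\{\varepsilon,0,1\}=(\bullet_1,\bullet_1)$:* apply (1) with $p=\bullet_1$. Since $W_{\bullet_1}=F-1$,
$$F-1=z\big(F^2+u(F-1)^2\big).$$
At $u=-1$ this is $F-1=z(2F-1)$, so $F=(1-z)/(1-2z)=1+z+2z^2+4z^3+8z^4+\cdots$, which differs from the first pattern.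

*For $\{\varepsilon,0,01\}$:* here $\tau_l=\{\varepsilon,1\}=(\emptyset,\bullet_1)$ and $\tau_r=\emptyset$. Set $q=z(F+uW_{\tau_l})$. Equation (1) with $p=\bullet_1$ reads $F-1=Fq$, so $q=1-1/F$; with $p=(\emptyset,\bullet_1)$ it reads $W_{\tau_l}=qW_{\bullet_1}=q(F-1)=(F-1)^2/F$. Inserting this in $F-1=zF(F+uW_{\tau_l})$ gives
$$F-1=z\big(F^2+u(F-1)^2\big)$$
again. So $\{\varepsilon,0,1\}$ and $\{\varepsilon,0,01\}$, which are not mirror images, are avoiding-equivalent and even enumerating-equivalent. The conjecture holds for patterns with one, two or three internal vertices.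

The useful point in the last computation is that when $\tau_r=\emptyset$, attaching a vertex above a right subtree multiplies $W$ by $q$, a function of $F$ alone. This makes a whole family of patterns computable.

## Patterns with a left spine and right combs

**Definition (tracks).** Fix $d,k\ge1$, let $I=\{1,\dots,d\}$, and let $A_1,\dots,A_k\subseteq I$ be subsets, called *tracks*. The pattern $\tau=\tau(A_1,\dots,A_k)$ has the internal vertices
$$0^i\ (0\le i\le d),\qquad 0^i1^j\ (1\le i\le d,\ 1\le j\le k),\qquad 0^i1^j0\ (1\le j\le k,\ i\in A_j).$$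

So $\tau$ has a left spine of $d+1$ vertices. Let $R_i$ be the right subtree at $0^i$. Then $R_0=\emptyset$, and for $1\le i\le d$ the tree $R_i$ is a right comb with $k$ vertices, whose $j$-th vertex has an internal (childless) left child if and only if $i\in A_j$. Thus track $A_j$ lists the spine positions at which the $j$-th comb vertex carries an extra left child. We have $|\tau|=d+1+dk+\sum_j|A_j|\ge3$, and $\tau_r=\emptyset$, $\tau_l\neq\emptyset$.

*Example.* For $d=2$, $k=1$, $A_1=\{1\}$ the pattern is $\{\varepsilon,0,00,01,010,001\}$, with six internal vertices.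

*The patterns of Theorem A.* Take $d=7$, $k=2$. In $C_{c_1c_2}$ the bit $c_j$ says whether the $j$-th comb vertex has an internal left child. Reading off the first and second bits in the lists defining $s$ and $t$ gives
$$s=\tau(\alpha,\beta),\qquad t=\tau(\gamma,\delta),$$
$$\alpha=I\setminus\{3,4,5\},\quad\beta=I\setminus\{4\},\quad\gamma=I\setminus\{3,4\},\quad\delta=I\setminus\{4,5\}.$$
Both have $8+14+10=32$ internal vertices, that is, $65$ vertices.

**Weights of combs.** *The aim is to express $W$ of any comb through $F$.* Put $q=z(F+uW_{\tau_l})$. By (1) with $p=\bullet_1$ and $\tau_r=\emptyset$,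
$$F-1=W_{\bullet_1}=zF(F+uW_{\tau_l})=Fq,\qquad\text{so}\qquad q=1-\frac1F .$$
Again by (1), for every pattern $Q$,
$$W_{(\emptyset,Q)}=z(F+uW_{\tau_l})W_Q=q\,W_Q,\qquad W_{(\bullet_1,Q)}=z(F-1+uW_{\tau_l})W_Q=(q-z)\,W_Q,$$
where the second formula uses $W_{\bullet_1}=F-1$ and $\bullet_1\cup\tau_l=\tau_l$, valid because $\tau_l\ne\emptyset$. Building a comb from its lower end, starting with $W_\emptyset=F$, we find: a right comb with $k$ vertices, exactly $c$ of which have an internal childless left child, has
$$W=F\,q^{\,k-c}(q-z)^c.\tag{2}$$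

**Orders.** Since $|\tau|\ge3$, trees with at most two internal vertices contain no copy, so $F=1+z+2z^2+O(z^3)$. Hence $1/F=1-z-z^2+O(z^3)$ and
$$q=z+z^2+O(z^3),\qquad q-z=z^2+O(z^3).$$
So $q$ and $q-z$ have $z$-orders $1$ and $2$, both with leading coefficient $1$.

## A functional equation indexed by sets of copies on the spine

For finite $S\subset\mathbb Z$ and $A\subset\mathbb Z$ write $A+S=\{i+\sigma:i\in A,\sigma\in S\}$ (empty if $S=\emptyset$), and let
$$f(S)=\sum_{j=1}^k|A_j+S|.$$
Define
$$E_N(u;a,b)=\sum_{S\subseteq\{0,\dots,N-1\}}u^{|S|}\,a^{\,k|I+S|-f(S)}\,b^{\,f(S)}\in\mathbb Z[u,a,b].$$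
The exponents are nonnegative because $A_j\subseteq I$, and $E_0=1$.

*Example.* For $d=2$, $k=1$, $A_1=\{1\}$: $E_1=1+uab$ and $E_2=1+2uab+u^2ab^2$, the last term coming from $S=\{0,1\}$ with $I+S=\{1,2,3\}$ and $A_1+S=\{1,2\}$.

**Lemma 1.** With $q=1-1/F$,
$$F=\Phi(F):=\sum_{\ell\ge0}z^\ell F^\ell\,E_{\max(\ell-d,0)}(u;\,q,\,q-z).$$

*Proof.* We cut a tree along its left spine. A tree $T$ corresponds uniquely to a number $\ell\ge0$, the number of internal vertices $0^i$ ($0\le i<\ell$) on its left spine, together with arbitrary trees $T_0,\dots,T_{\ell-1}$, the right subtrees at these vertices; and $|T|=\ell+\sum_i|T_i|$.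

The copies of $\tau$ in $T$ are those inside the $T_i$ and those at spine vertices $0^\sigma$. There is a copy at $0^\sigma$ exactly when $\sigma+d\le\ell-1$ and $R_i\subseteq T_{\sigma+i}$ for $0\le i\le d$. Write $(1+u)^{\#\text{spine copies}}=\sum_Su^{|S|}$, the sum being over all sets $S$ of (positions of) spine copies. For given $S\subseteq\{0,\dots,\ell-d-1\}$, all $\sigma\in S$ are copies if and only if $T_i\supseteq Q_i(S)$ for all $i$, where
$$Q_i(S)=\bigcup_{\sigma\in S,\ 0\le i-\sigma\le d}R_{i-\sigma}.$$
Summing over the $T_i$ independently,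
$$F=\sum_\ell z^\ell\sum_{S\subseteq\{0,\dots,\ell-d-1\}}u^{|S|}\prod_{i=0}^{\ell-1}W_{Q_i(S)} .$$
If $i\notin I+S$, only $R_0=\emptyset$ can enter, so $Q_i(S)=\emptyset$ and $W_{Q_i(S)}=F$. If $i\in I+S$, then $Q_i(S)$ is a union of combs with the same $k$ comb vertices; it is a right comb with $k$ vertices whose $j$-th vertex has an internal left child if and only if $i-\sigma\in A_j$ for some $\sigma\in S$, that is, $i\in A_j+S$. By (2), $W_{Q_i(S)}=Fq^{k-c_i}(q-z)^{c_i}$ with $c_i=\#\{j:i\in A_j+S\}$. Since $I+S\subseteq\{0,\dots,\ell-1\}$ and $\sum_ic_i=f(S)$,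
$$\prod_{i=0}^{\ell-1}W_{Q_i(S)}=F^\ell q^{\,k|I+S|-f(S)}(q-z)^{f(S)}.$$
For $\ell\le d$ only $S=\emptyset$ occurs, in agreement with $E_0=1$. $\square$

*What the exponents measure.* For $S\neq\emptyset$ and $\ell=\max S+d+1$, the smallest tree with copies at all $0^\sigma$, $\sigma\in S$, consists of $\ell$ spine vertices and the combs $Q_i(S)$, so it has $\ell+k|I+S|+f(S)$ internal vertices. Call it the overlay of $S$. The number is also the $z$-order of $z^\ell F^\ell q^{k|I+S|-f(S)}(q-z)^{f(S)}$.

The right side of Lemma 1 makes sense for other series too: for $H$ with constant term $1$, $\Phi(H)$ means the same sum with $F$ replaced by $H$ and $q$ by $1-1/H$.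

**Lemma 2.** Let $R$ be a commutative ring that is a quotient of $\mathbb Z[u]$. If $F,H\in1+zR[[z]]$ and $F\equiv H\pmod{z^m}$ with $m\ge1$, then $\Phi(F)\equiv\Phi(H)\pmod{z^{m+1}}$. Hence the equation $F=\Phi(F)$ has at most one solution in $1+zR[[z]]$.

*Proof.* From $1/F-1/H=(H-F)/(FH)$ we get $1/F\equiv1/H\pmod{z^m}$. The term $\ell=0$ of $\Phi$ is the constant $1$. The term $\ell\ge1$ is $z^\ell$ times a polynomial over $R$ in $F$, $1-1/F$ and $z$; replacing $F$ by $H$ changes the polynomial by a multiple of $z^m$, hence the term by a multiple of $z^{m+1}$. For uniqueness: two solutions agree mod $z$, hence mod $z^2$, and so on. $\square$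

So, for fixed $d$ and $k$, everything about $\mathrm{En}_\tau$ is carried by the polynomials $E_N$. If $E_N$ agrees for two patterns after setting $u=-1$, the patterns are avoiding-equivalent.

## Closed sets and the factor $u^2(1+u)$

A natural attempt to prove the conjecture for this family would be to reconstruct $E_N$ from $E_N(-1;a,b)$. This breaks down when two sets $S$ have the same exponents and weights that cancel at $u=-1$. Take $S=\{0,2\}$ and $S'=\{0,1,2\}$. If no track has an isolated point, then $A_j+S=A_j+S'$, as we verify in a moment, and the two terms add up to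
$$(u^2+u^3)\,a^{\cdots}b^{\cdots}=u^2(1+u)\,a^{\cdots}b^{\cdots},$$
which vanishes at $u=-1$ whatever the exponents are. In terms of trees: the copies at $\varepsilon$ and $00$ already force the copy at $0$. This suggests looking for two patterns whose functions $f$ differ only on sets $S$ that cancel in this manner. We now organize the sets $S$.

**Definition (closed set, closure, block).** A finite $K\subset\mathbb Z$ is *closed* if $v,v+2\in K$ implies $v+1\in K$. For finite $S$ let $\mathrm{cl}(S)=S\cup\{v+1:v,v+2\in S\}$. A *block* of $K$ is a maximal set of consecutive integers in $K$. Let $b_3(K)$ be the number of blocks of $K$ with exactly three elements.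

*Example.* $\mathrm{cl}(\{0,2,5\})=\{0,1,2,5\}$, with blocks $\{0,1,2\}$ and $\{5\}$, so $b_3=1$.

The set $\mathrm{cl}(S)$ is closed. Suppose $v,v+2\in\mathrm{cl}(S)$ but $v+1\notin\mathrm{cl}(S)$. Then $v+1\notin S$, and $v,v+2$ are not both in $S$. If $v\notin S$, then $v$ was added, so $v\pm1\in S$; if $v+2\notin S$, then $v+1,v+3\in S$. Both contradict $v+1\notin S$. Moreover, in a closed set distinct blocks are separated by at least two missing integers.

**Step (a): sumsets see only the closure.** *If every element of $A$ has a neighbor in $A$ (that is, $i\in A$ implies $i+1\in A$ or $i-1\in A$), then $A+S=A+\mathrm{cl}(S)$.* Let $v,v+2\in S$ and $i\in A$. If $i+1\in A$, then $i+(v+1)=(i+1)+v\in A+S$. If $i-1\in A$, then $i+(v+1)=(i-1)+(v+2)\in A+S$.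

**Step (b): the total weight of a closed set.** *For closed $K$,*
$$\omega_K(u):=\sum_{S:\,\mathrm{cl}(S)=K}u^{|S|}=\prod_{B\text{ block of }K}w_{|B|}(u),\qquad w_1=u,\quad w_2=u^2,\quad w_3=u^2+u^3 .$$
We claim that $\mathrm{cl}(S)=K$ if and only if $S\subseteq K$ and every $v\in K\setminus S$ has $v\pm1\in S$. If $\mathrm{cl}(S)=K$, then $S\subseteq K$ and each $v\in K\setminus S$ is an added point. Conversely, the condition gives $K\subseteq\mathrm{cl}(S)$, while $\mathrm{cl}(S)\subseteq K$ since $S\subseteq K$ and $K$ is closed. In terms of blocks: an endpoint $v$ of a block has a neighbor outside $K$, hence outside $S$, so $v$ must lie in $S$; and an omitted interior element must have both neighbors in $S$. So in each block $S$ contains both endpoints and does not omit two consecutive elements. The choices in different blocks are independent. For blocks of one or two elements there is no choice; for three elements only the middle one is optional. In particular,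
$$b_3(K)\ge1\ \Longrightarrow\ u^2(1+u)\text{ divides }\omega_K(u).$$

If all tracks and $I$ satisfy the neighbor condition, then (a) and (b) let us collect the terms of $E_N$ by closure. Since $S\subseteq\{0,\dots,N-1\}$ if and only if $\mathrm{cl}(S)\subseteq\{0,\dots,N-1\}$,
$$E_N(u;a,b)=\sum_{\substack{K\subseteq\{0,\dots,N-1\}\\ K\text{ closed}}}\omega_K(u)\,a^{\,k|I+K|-f(K)}\,b^{\,f(K)}.\tag{3}$$

The target is now explicit: **find two families of tracks in the same $I$, satisfying the neighbor condition, whose functions $f$ agree on all closed $K$ with $b_3(K)=0$ and disagree for some closed $K$ with $b_3(K)\ge1$.**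

## Windows, and why one track with gaps 3, 1 against 2, 2 fails

To compare sumsets we count what is missing. Let $A=I\setminus J$. For an integer $v$ put $X_v=(v-K)\cap I$, the *window* of $K$ at $v$. Then $v\in I+K$ if and only if $X_v\ne\emptyset$, and $v\in A+K$ if and only if $X_v\not\subseteq J$. So $v\in(I+K)\setminus(A+K)$ if and only if $\emptyset\ne X_v\subseteq J$. With $N_X(K)=\#\{v:(v-K)\cap I=X\}$,
$$|A+K|=|I+K|-\sum_{\emptyset\ne X\subseteq J}N_X(K).\tag{4}$$

If $K$ consists of $m$ consecutive integers and $A$ contains $1$ and $d$, adding $K$ shrinks each gap of $A$ from length $\ell$ to $\max(\ell-m+1,0)$. Gaps of lengths $3,1$ leave $4,2,1$ holes for $m=1,2,3$; gaps of lengths $2,2$ leave $4,2,0$ holes. They agree for $m=1,2$, differ by one at $m=3$, and agree (no holes) for $m\ge4$. So one would first try single tracks with these gaps, for instance in $I=\{1,\dots,11\}$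
$$A=I\setminus\{3,4,5,9\}=\{1,2,6,7,8,10,11\},\qquad A'=I\setminus\{3,4,8,9\}=\{1,2,5,6,7,10,11\}.$$
The neighbor condition holds. For $K=\{0\},\{0,1\},\{0,1,2\}$ the sizes $|A+K|$ are $7,10,12$ and the sizes $|A'+K|$ are $7,10,13$, just as wanted. But take $K=\{0,4\}$, which is closed with $b_3(K)=0$ and weight $u^2$:
$$A+K=\{1,2,5,6,7,8,10,11,12,14,15\},\qquad A'+K=\{1,2,5,6,7,9,10,11,14,15\},$$
of sizes $11$ and $10$. The functions $f$ already differ on a set whose weight is $1$ at $u=-1$, and the argument for equality at $u=-1$ is gone.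

Formula (4) shows what went wrong. The gap elements $3,4,9$ are common, but $A$ has the gap element $5$ where $A'$ has $8$, and $N_{\{5\}}(K)=0$ while $N_{\{8\}}(K)=1$ (at $v=12$, where $v-K=\{12,8\}$). The number $N_X(K)$ depends on *where* $X$ lies in $I$, not only on its length. Gaps of equal length at different places are not interchangeable.

## Nested gaps on two tracks

The way out is to put the two gaps on different tracks, so that they may overlap in position: gaps $\{3,4,5\}$ and $\{4\}$ for $s$, against $\{3,4\}$ and $\{4,5\}$ for $t$. Counted with multiplicity, the intervals inside the first pair of gaps are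
$$3,\ 4,\ 4,\ 5,\ 34,\ 45,\ 345,$$
and those inside the second pair are
$$3,\ 4,\ 4,\ 5,\ 34,\ 45.$$
They are the same intervals *in the same places*, apart from $345$. These are the tracks $\alpha,\beta$ and $\gamma,\delta$ above, with $d=7$:
$$\alpha=\{1,2,6,7\},\quad\beta=\{1,2,3,5,6,7\},\quad\gamma=\{1,2,5,6,7\},\quad\delta=\{1,2,3,6,7\}.$$
In each of these sets, and in $I$, every element has a neighbor in the set. So (a) and (3) apply to both $s$ and $t$. Let
$$f_s(K)=|\alpha+K|+|\beta+K|,\qquad f_t(K)=|\gamma+K|+|\delta+K|.$$

**Step (c): the two functions differ by the number of 3-blocks.** *For closed $K$: $f_s(K)=f_t(K)-b_3(K)$.*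

The set $v-K$ is closed, because reflection and translation preserve closedness. So a window $X=(v-K)\cap I\subseteq\{3,4,5\}$ cannot be $\{3,5\}$: if $3,5\in v-K$, then $4\in v-K$. The nonempty windows inside $\{3,4,5\}$ are therefore among $\{3\},\{4\},\{5\},\{3,4\},\{4,5\},\{3,4,5\}$; abbreviate the corresponding numbers by $N_3,N_4,N_5,N_{34},N_{45},N_{345}$. By (4),
$$2|I+K|-f_s(K)=\big(N_3+N_4+N_5+N_{34}+N_{45}+N_{345}\big)+N_4,$$
$$2|I+K|-f_t(K)=\big(N_3+N_4+N_{34}\big)+\big(N_4+N_5+N_{45}\big).$$
Subtracting, $f_t(K)-f_s(K)=N_{345}(K)$.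

It remains to see that $N_{345}(K)=b_3(K)$. The condition $(v-K)\cap I=\{3,4,5\}$ means
$$v-5,\,v-4,\,v-3\in K,\qquad v-7,\,v-6,\,v-2,\,v-1\notin K.$$
Then $\{v-5,v-4,v-3\}$ is a block. Conversely, if it is a block, then $v-6,v-2\notin K$, and closedness gives $v-1\notin K$ (otherwise $v-3,v-1\in K$ would force $v-2\in K$) and likewise $v-7\notin K$. This is why $I$ extends two places beyond $\{3,4,5\}$ on each side. So the values $v$ correspond to the 3-element blocks of $K$. $\square$

## Proof of Theorem A

Let $\Phi_s,\Phi_t$ be the right-hand sides in Lemma 1 for $s$ and $t$, let $F_s,F_t$ be the corresponding series, and let $E_N^s,E_N^t$ be the corresponding polynomials.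

**Step 1: equality at $y=0$.** *We show that the equations for $s$ and $t$ coincide when $u=-1$.* In (3), every closed $K$ with $b_3(K)\ge1$ has $\omega_K(-1)=0$ by (b). For the other $K$, $f_s(K)=f_t(K)$ by (c). Hence $E^s_N(-1;a,b)=E^t_N(-1;a,b)$ for all $N$. So $F_s|_{u=-1}$ and $F_t|_{u=-1}$ solve the same equation $F=\Phi(F)$ over $R=\mathbb Z[u]/(u+1)$, and Lemma 2 gives $F_s|_{u=-1}=F_t|_{u=-1}$. Since $u=-1$ means $y=0$, $\mathrm{Av}_s=\mathrm{Av}_t$.

**Step 2: the lowest term of $\Phi_s-\Phi_t$.** *We evaluate both operators at the same series $F=F_s$, with $q=1-1/F$, and find the first power of $z$ at which they differ.* In (3) we use $N=\ell-7$, so $K\subseteq\{0,\dots,\ell-8\}$. Pairs $(\ell,K)$ with $b_3(K)=0$ cancel by (c), and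
$$\Phi_s(F)-\Phi_t(F)=\sum_{\ell\ge8}z^\ell F^\ell\!\!\!\sum_{\substack{K\subseteq\{0,\dots,\ell-8\}\text{ closed}\\ b_3(K)\ge1}}\!\!\!\omega_K(u)\Big[q^{2|I+K|-f_s(K)}(q-z)^{f_s(K)}-q^{2|I+K|-f_t(K)}(q-z)^{f_t(K)}\Big].$$
As $q$ and $q-z$ have orders $1$ and $2$, the two parts of the $(\ell,K)$ term have $z$-order at least
$$\ell+2|I+K|+f_s(K)\quad\text{and}\quad\ell+2|I+K|+f_t(K).$$

Let $K_0=\{0,1,2\}$ and $\ell=10$. Then $I+K_0=\{1,\dots,9\}$, $\alpha+K_0=\{1,\dots,9\}\setminus\{5\}$ and $\beta+K_0=\{1,\dots,9\}$, so $|I+K_0|=9$ and $f_s(K_0)=8+9=17$. Since $\omega_{K_0}=u^2(1+u)$ and the leading coefficients of $F,q,q-z$ are $1$, the first part of this term is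
$$u^2(1+u)z^{10+18+17}+O(z^{46})=u^2(1+u)z^{45}+O(z^{46}).$$

All other parts have order at least $46$. Indeed, any $K$ with $b_3(K)\ge1$ contains a translate of $K_0$, so $|I+K|\ge9$, $f_s(K)\ge17$ and $f_t(K)=f_s(K)+b_3(K)\ge18$. Also $K\subseteq\{0,\dots,\ell-8\}$ must have room for three consecutive integers, so $\ell\ge10$, with equality only for $K=K_0$. A first part with $\ell\ge11$ has order at least $11+18+17=46$; a second part has order at least $10+18+18=46$. Therefore
$$\Phi_s(F_s)-\Phi_t(F_s)=u^2(1+u)z^{45}+O(z^{46}).\tag{5}$$

In terms of overlays: the tree forced by copies at $\varepsilon$, $0$, $00$ has $45$ internal vertices for $s$, but $10+18+18=46$ for $t$.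

**Step 3: from the operators to the series.** *We show that $F_s-F_t$ has the same lowest term as (5).* Let $\Delta=F_s-F_t$. By Lemma 1,
$$\Delta=\big[\Phi_s(F_s)-\Phi_t(F_s)\big]+\big[\Phi_t(F_s)-\Phi_t(F_t)\big].$$
If $\Delta=0$, the second bracket vanishes and (5) gives a contradiction. So $\Delta\ne0$; it has zero constant term, and Lemma 2 with $m=\operatorname{ord}\Delta$ shows that the second bracket has order greater than $\operatorname{ord}\Delta$. Hence $\Delta$ and the first bracket have the same lowest term:
$$F_s-F_t=u^2(1+u)z^{45}+O(z^{46}).$$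
With $\mathrm{En}(x,y)=xF(x^2,y-1)$ this reads $\mathrm{En}_s-\mathrm{En}_t=y(y-1)^2x^{91}+\cdots$. The conjecture is false. $\blacksquare$

## Gaps of length $g$ and the factor $u^2(1+u)^{g-2}$

To make the difference divisible by $y^M=(1+u)^M$, we want a block whose weight is $u^2(1+u)^M$: both endpoints compulsory and $M$ interior elements, all freely chosen. With the closure used so far, longer blocks do not have this weight: a block of four elements may not omit both interior elements, so $w_4=2u^3+u^4=u^3(2+u)$, which does not even vanish at $u=-1$. The closure must fill larger holes, and the tracks must have longer runs so that sumsets do not notice.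

**The patterns.** Let $g=M+2\ge3$, $r=g-1$, $d=3g-2$, $I=\{1,\dots,d\}$, $\Gamma=\{g,\dots,2g-1\}$, and
$$\alpha=I\setminus\Gamma,\quad\beta=I\setminus\{g+1,\dots,2g-2\},\quad\gamma=I\setminus\{g,\dots,2g-2\},\quad\delta=I\setminus\{g+1,\dots,2g-1\}.$$
Let $k=2\kappa$. For $0\le h\le\kappa$ let $t_h$ be the pattern whose tracks are $h$ copies of the pair $\alpha,\beta$ followed by $\kappa-h$ copies of the pair $\gamma,\delta$. Since $|\alpha|+|\beta|=|\gamma|+|\delta|=2d-2g+2$, all $t_h$ have the same size. For $g=3$ and $\kappa=1$ we recover $t_1=s$ and $t_0=t$. Lemmas 1 and 2 and the paragraph on orders hold for all of them. Write $f_h,E_N^{(h)},\Phi_h,F_h$ for the quantities belonging to $t_h$.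

**Definition (closed, closure, for general $r$).** From now on a finite $K\subset\mathbb Z$ is *closed* if consecutive elements of $K$ differ by $1$ or by more than $r$. Let $\mathrm{cl}(S)$ be $S$ together with all integers lying between consecutive elements of $S$ that differ by at most $r$. Let $b_g(K)$ be the number of blocks of $K$ with exactly $g$ elements.

For $r=2$ these are the earlier notions. *Example:* for $g=4$, $r=3$, $\mathrm{cl}(\{0,3,7\})=\{0,1,2,3,7\}$, with $b_4=1$. The set $\mathrm{cl}(S)$ is closed: its consecutive elements differ by $1$, or are consecutive elements of $S$ differing by more than $r$.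

**Step (a′): sumsets see only the closure.** *$A+S=A+\mathrm{cl}(S)$ for $A\in\{\alpha,\beta,\gamma,\delta,I\}$.* All maximal runs of consecutive integers in $A$ have length at least $g-1=r$: the runs are $\{1,\dots,g-1\}$ or $\{1,\dots,g\}$ on the left of the gap, $\{2g,\dots,3g-2\}$ or $\{2g-1,\dots,3g-2\}$ on the right, and all of $I$ for $A=I$. Let $\sigma<\sigma'$ be consecutive in $S$ with $\sigma'-\sigma\le r$, let $\sigma<v<\sigma'$, and let $i\in A$ lie in the run $[m,m']$, where $m'-m+1\ge r$.

* If $i+v-\sigma\le m'$, then $m\le i<i+v-\sigma\le m'$, so $i+v-\sigma\in A$ and $i+v\in A+\sigma$.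
* Otherwise $i+v-\sigma\ge m'+1$, so $i+v-\sigma'\ge m'+1-r\ge m$, and also $i+v-\sigma'<i\le m'$. So $i+v-\sigma'\in A$ and $i+v\in A+\sigma'$.

**Step (b′): weights of closed sets.** *For closed $K$, $\omega_K(u):=\sum_{\mathrm{cl}(S)=K}u^{|S|}$ is a product over the blocks of $K$, with factor $u^2(1+u)^{g-2}$ for every block of $g$ elements.* We claim that $\mathrm{cl}(S)=K$ if and only if $S\subseteq K$, $S$ contains both endpoints of each block of $K$, and consecutive elements of $S$ within a block differ by at most $r$.

Suppose $\mathrm{cl}(S)=K$. Then $S\subseteq K$. An element $v\in K\setminus S$ was added strictly between consecutive $\sigma<\sigma'$ in $S$ with $[\sigma,\sigma']\cap\mathbb Z\subseteq K$, so $v$ is not an endpoint of a block. If consecutive elements $\sigma<\sigma'$ of $S$ lay in one block with $\sigma'-\sigma>r$, the integers strictly between them would be in $K$ (and there are some, as $r\ge2$) but would not have been added. Conversely, under the three conditions each block is filled by the closure, and nothing is added between blocks, because consecutive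 elements of $S$ in different blocks are the last element of one block and the first element of the next, which differ by more than $r$. This proves the claim.

The conditions concern each block separately, so $\omega_K$ is a product. In a block of $g=r+1$ elements any two elements differ by at most $r$, so the third condition is automatic: the two endpoints are compulsory and the $g-2$ interior elements are free. The factor is $u^2(1+u)^{g-2}$.

**Step (c′): the functions $f_h$ differ by multiples of $b_g$.** *For closed $K$: $f_h(K)=f_0(K)-h\,b_g(K)$.* Let $A=I\setminus J$ with $J\subseteq\Gamma$ an interval, and consider a window $X=(v-K)\cap I$ with $\emptyset\ne X\subseteq J$. Two elements of $X$ that are consecutive in $X$ are consecutive in $v-K$, since every integer between them lies in $I$. They differ by at most $g-1=r$, because they lie in $\Gamma$; as $v-K$ is closed, they differ by $1$. So $X$ is an interval, and (4) becomes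
$$|A+K|=|I+K|-\sum_{X}N_X(K),\qquad X\text{ over the nonempty intervals contained in }J.$$

For a nonempty interval $X\subseteq\Gamma$ let $\nu(X)$ be the number of gaps of $\alpha,\beta$ containing $X$ minus the number of gaps of $\gamma,\delta$ containing $X$. The gaps are, in the order $\alpha,\beta,\gamma,\delta$: $\Gamma$; $\Gamma$ without both endpoints; $\Gamma$ without its right endpoint; $\Gamma$ without its left endpoint.

* If $X=\Gamma$, then $\nu(X)=1+0-0-0=1$.
* If $X$ contains exactly one endpoint of $\Gamma$, it lies in the gap of $\alpha$, not in that of $\beta$, and in exactly one of the gaps of $\gamma,\delta$: $\nu(X)=1+0-1=0$.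
* If $X$ contains no endpoint of $\Gamma$, it lies in all four gaps: $\nu(X)=1+1-1-1=0$.

Since $X$ is an interval, containing both endpoints means $X=\Gamma$, so the list is complete. Hence
$$|\alpha+K|+|\beta+K|=|\gamma+K|+|\delta+K|-N_\Gamma(K).$$
Now $(v-K)\cap I=\Gamma$ means that $K\supseteq[v-2g+1,\,v-g]$ and that $K$ misses the $g-1=r$ integers $v-g+1,\dots,v-1$ and the $r$ integers $v-3g+2,\dots,v-2g$. For closed $K$ this says exactly that $[v-2g+1,v-g]$ is a block, since the next element of $K$ on either side of a block is at distance more than $r$. So $N_\Gamma(K)=b_g(K)$. Each of the $h$ pairs $\alpha,\beta$ lowers $f$ by $b_g(K)$ relative to a pair $\gamma,\delta$, which proves (c′).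

By (a′) and (b′), collecting terms as before,
$$E_N^{(h)}(u;a,b)=\sum_{\substack{K\subseteq\{0,\dots,N-1\}\\K\text{ closed}}}\omega_K(u)\,a^{\,k|I+K|-f_h(K)}\,b^{\,f_h(K)}.\tag{6}$$
By (c′) only the terms with $b_g(K)\ge1$ depend on $h$, and by (b′) these are divisible by $u^2(1+u)^{g-2}=u^2(1+u)^M$.

## Proof of Theorem B

**Step 1: divisibility.** *We compare the equations modulo $u^2(1+u)^M$.* Over $R=\mathbb Z[u]/\big(u^2(1+u)^M\big)$ the polynomials $E^{(h)}_N$ do not depend on $h$, by (6). So all $\Phi_h$ coincide over $R$, and by Lemma 2 the images of all $F_h$ in $R[[z]]$ coincide. That is, every coefficient of $F_h-F_{h'}$ is divisible by $u^2(1+u)^M=(y-1)^2y^M$.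

**Step 2: the lowest term of $\Phi_h-\Phi_{h'}$.** *We repeat the order count of Theorem A.* Let $h>h'$, $F=F_h$, $q=1-1/F$, $K_0=\{0,\dots,g-1\}$. In $\Phi_h(F)-\Phi_{h'}(F)$ only pairs $(\ell,K)$ with $K\subseteq\{0,\dots,\ell-d-1\}$ closed and $b_g(K)\ge1$ survive. Their two parts are
$$z^\ell F^\ell\omega_K\,q^{k|I+K|-f_h(K)}(q-z)^{f_h(K)}\quad\text{and}\quad-z^\ell F^\ell\omega_K\,q^{k|I+K|-f_{h'}(K)}(q-z)^{f_{h'}(K)},$$
of $z$-order at least $\ell+k|I+K|+f_h(K)$ and $\ell+k|I+K|+f_{h'}(K)$.

Take $K=K_0$ and $\ell=d+g$. Then $I+K_0=\{1,\dots,d+g-1\}$. The sets $\alpha,\beta,\gamma,\delta$ contain $1$ and $d$, and adding $K_0$ extends every run by $g-1$ places to the right. The gaps of $\beta,\gamma,\delta$ have length less than $g$ and are filled; the gap $\Gamma$ of $\alpha$ has length $g$ and leaves exactly one hole, at $2g-1$. So $|\alpha+K_0|=d+g-2$, the other three sumsets have $d+g-1$ elements, and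
$$f_h(K_0)=k(d+g-1)-h .$$
Since $\omega_{K_0}=u^2(1+u)^M$, the first part equals $u^2(1+u)^Mz^e+O(z^{e+1})$ with
$$e=d+g+2k(d+g-1)-h=4g-2+4\kappa(4g-3)-h.$$
(For $g=3$, $\kappa=1$, $h=1$ this is $10+36-1=45$.)

Every other part has order greater than $e$. Any $K$ with $b_g(K)\ge1$ contains a translate of $K_0$, so $|I+K|\ge|I+K_0|$, $f_h(K)\ge f_h(K_0)$, and by (c′) $f_{h'}(K)=f_h(K)+(h-h')b_g(K)>f_h(K_0)$. Also $\ell\ge d+g$, with equality only if $K=K_0$. So second parts have order greater than $e$ because of $f_{h'}(K)$, and first parts with $(\ell,K)\neq(d+g,K_0)$ because $\ell>d+g$. Hence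
$$\Phi_h(F_h)-\Phi_{h'}(F_h)=u^2(1+u)^Mz^e+O(z^{e+1}).$$

**Step 3: from the operators to the series.** *As in Theorem A, the contraction transfers the lowest term.* Let $\Delta=F_h-F_{h'}=[\Phi_h(F_h)-\Phi_{h'}(F_h)]+[\Phi_{h'}(F_h)-\Phi_{h'}(F_{h'})]$. The first bracket is nonzero, so $\Delta\ne0$ (if $\Delta=0$, the second bracket would vanish and the first with it), and by Lemma 2 the second bracket has order greater than $\operatorname{ord}\Delta$. Therefore
$$F_h-F_{h'}=u^2(1+u)^Mz^e+O(z^{e+1}).$$

**Step 4: translation to $\mathrm{En}$.** *We read off the assertions, taking $t_0,\dots,t_\kappa$ as the $\kappa+1$ patterns and ordering a pair as $s=t_h$, $t=t_{h'}$ with $h>h'$.* By $\mathrm{En}(x,y)=xF(x^2,y-1)$ and Step 1, every coefficient of $\mathrm{En}_{t_h}-\mathrm{En}_{t_{h'}}$ is divisible by $y^M(y-1)^2$, and by Step 3 the first nonzero coefficient, at $x^{2e+1}$, equals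
$$y^M(y-1)^2=y^M-2y^{M+1}+y^{M+2}.$$
In particular the $\kappa+1$ patterns are distinct. Divisibility by $y^M$ says that for all sizes and all $c<M$ the numbers of trees with exactly $c$ copies agree. For $c=M$ and $2e+1$ vertices these numbers differ by $1$. Finally let $y_0\in\mathbb C$. If $y_0\in\{0,1\}$, all coefficients of the difference vanish at $y_0$ by divisibility (recall $M\ge1$), so $\mathrm{En}_{t_h}(x,y_0)=\mathrm{En}_{t_{h'}}(x,y_0)$. If $y_0\notin\{0,1\}$, the coefficient at $x^{2e+1}$ is $y_0^M(y_0-1)^2\ne0$, and the two series differ. $\blacksquare$
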